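# Powers of 5 in the Morse link numbers

## The numbers 1, 10, 325, 22150, 2586250

Draw the five lattice paths from $(0,0)$ to $(6,0)$ that use steps $U=(1,1)$ and $D=(1,-1)$ and never go below the axis. Give an up-step that starts at height $y$ the weight $(2y+1)^2$, so that up-steps from heights $0,1,2,3,\dots$ weigh $1,9,25,49,\dots$, and give every down-step weight $1$. Multiply the weights along each path:

| path | weight |
|---|---|
| $UDUDUD$ | $1\cdot1\cdot1=1$ |
| $UDUUDD$ | $1\cdot1\cdot9=9$ |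
| $UUDDUD$ | $1\cdot9\cdot1=9$ |
| $UUDUDD$ | $1\cdot9\cdot9=81$ |
| $UUUDDD$ | $1\cdot9\cdot25=225$ |

The sum is $L_3=325$. In the same way $L_1=1$ and $L_2=1+9=10$.

For longer paths, cut at the first return to the starting height. Let $F_k(x)$ be the generating function (with $x$ marking an up-step) of the paths that start and end at height $k$ and never go below it. Such a path is a sequence of excursions, each of which is an up-step from $k$, a path counted by $F_{k+1}$, and a down-step. So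
$$F_k=\frac1{1-(2k+1)^2x\,F_{k+1}},\qquad F_0=F:=\sum_{n\ge0}L_nx^n .$$
Working downward and keeping only what is needed for $x^5$ in $F$:
$$\begin{aligned}
F_4&=1+81x+\cdots,\\
F_3&=1+49x+6370x^2+\cdots,\\
F_2&=1+25x+1850x^2+236125x^3+\cdots,\\
F_1&=1+9x+306x^2+21429x^3+2536686x^4+\cdots,\\
F&=1+x+10x^2+325x^3+22150x^4+2586250x^5+\cdots .
\end{aligned}$$
For instance, the $x^4$-coefficient of $F=\sum_j x^jF_1^j$ is $21429+(2\cdot306+81)+27+1=22150$.

Now factor out the powers of $5$: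
$$L_3=5^2\cdot13,\qquad L_4=5^2\cdot886,\qquad L_5=5^4\cdot4138 .$$
How does the power of $5$ in $L_n$ depend on $n$? A precise formula has been proposed, and these notes decide whether it is true.

## Weighted Catalan numbers and a formula with a 5-adic constant

**Definition (weighted Catalan number).** Let $b:\mathbb Z_{\ge0}\to\mathbb Z$. A *Dyck path* of semilength $n$ is a lattice path from $(0,0)$ to $(2n,0)$ with steps $(1,1)$ and $(1,-1)$ that never goes below the $x$-axis. Its weight is the product of the weights of its steps, where an up-step starting at height $y$ has weight $b(y)$ and a down-step has weight $1$. The weighted Catalan number $C_n^b$ is the sum of the weights of all Dyck paths of semilength $n$.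

For example, $b\equiv1$ gives $C_3^b=5$, and $b(k)=(2k+1)^2$ gives $C_3^b=325$. The excursion argument above shows
$$\sum_{n\ge 0} C_n^b x^n=\cfrac{1}{1-\cfrac{b(0)x}{1-\cfrac{b(1)x}{1-\cdots}}}.$$
We study $L_n=C_n^b$ for $b(k)=(2k+1)^2$. This $L_n$ is the number of combinatorial types of Morse links of order $n$.

**5-adic conventions.** Write $v=\xi_5$ for the $5$-adic valuation on $\mathbb Q_5$. We use constantly that $v(a+b)\ge\min(v(a),v(b))$, with equality if $v(a)\ne v(b)$. Every rational number with denominator prime to $5$ lies in $\mathbb Z_5$, and congruences between such numbers are congruences in $\mathbb Z_5$.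

Let $\alpha=\dotsc111111120_5$ be the $5$-adic integer with last digit $0$, next digit $2$, and all further digits $1$. Summing the geometric series,
$$\alpha=2\cdot5+25(1+5+5^2+\cdots)=10+\frac{25}{1-5}=\frac{15}4 .$$
The formula to be proved or disproved is: for $n\ge4$,
$$\xi_5(L_n)=\begin{cases}2&\text{if $n$ is even},\\ \xi_5(n-\alpha)+3&\text{if $n$ is odd.}\end{cases}\tag{1}$$
The problem comes from Yibo Gao and Andrew Gu, "Arithmetic of weighted Catalan numbers", arXiv:1908.03914 (2019).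

For $n=4$, formula (1) says $2$, which is right. For $n=5$ we have $5-\frac{15}4=\frac54$, so (1) says $1+3=4$, which is right again. Nevertheless **the statement is false**. It predicts $\xi_5(L_{785})=8$, whereas $5^9\mid L_{785}$. We shall prove the following three statements.

**Theorem A.** There is a unique $\alpha^*\in\mathbb Z_5$ such that

* $v(L_n)=2$ for all even $n\ge4$;
* for odd $n\ge 5$, $L_n=(-16)^n(G(n)+p_n)$ with $v(G(n))=3+v(n-\alpha^*)$ and $v(p_n)\ge n-1$. Hence $v(L_n)=3+v(n-\alpha^*)$ whenever $3+v(n-\alpha^*)<n-1$.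

(Here $p_n$ and $G$ are the explicit quantities defined in (8) and (12) below; they do not depend on $\alpha^*$.)

**Theorem B.** $\alpha^*\equiv 785\pmod{5^6}$, while $\frac{15}4\equiv 3910\pmod {5^6}$. In particular $5^9\mid L_{785}$, and the statement (1) is disproved.

**Theorem C (exact range of validity).** For $n\ge4$ formula (1) holds if and only if $n$ is even, or $n$ is odd and $n\not\equiv785,\,3910\pmod{15625}$.

In base $5$, $785=11120_5$ and $3910=111120_5$. So $\alpha^*=\dots011120_5$ and $\alpha=\dots111120_5$ agree in their last five digits and differ in the sixth.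

## Truncating the continued fraction: moduli 125 and 625

The natural first attempt uses the divisibility of the weights. Since $25$ divides $b(2)=25$ and $b(7)=225$, the continued fraction breaks off modulo a power of $5$. Here is what that yields.

We have $F_2=1/(1-25xF_3)\equiv1+\delta\pmod{625}$ with $\delta=25xF_3$, and $\delta^2\equiv0\pmod{625}$. Also
$$F=\frac1{1-\frac{x}{1-9xF_2}}=1+\frac{x}{1-x-9xF_2},$$
so
$$F\equiv1+\frac x{1-10x-9x\delta}\equiv1+\frac{x}{1-10x}+\frac{225x^3F_3}{(1-10x)^2}\pmod{625}.$$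
Only $F_3$ modulo $25$ matters. As $b(7)=225\equiv0$ and $b(3),\dots,b(6)=49,81,121,169\equiv-1,6,-4,-6\pmod{25}$,
$$F_3\equiv\cfrac1{1+\cfrac{x}{1-\cfrac{6x}{1+\cfrac{4x}{1+6x}}}}\equiv\frac{1+4x-11x^2}{1+5x-x^2}\pmod{25}.$$
(From the inside: $1+\frac{4x}{1+6x}=\frac{1+10x}{1+6x}$. Next, $1-\frac{6x(1+6x)}{1+10x}\equiv\frac{1+4x-11x^2}{1+10x}$. Last, $1+\frac{x(1+10x)}{1+4x-11x^2}\equiv\frac{1+5x-x^2}{1+4x-11x^2}$.) Modulo $25$ we also have $(1-10x)^{-2}\equiv1+20x\equiv1-5x$. Hence, with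
$$\sum_m c_mx^m=\frac{(1-5x)(1+4x-11x^2)}{1+5x-x^2}\equiv(1-x-6x^2+5x^3)\Big(\frac1{1-x^2}-\frac{5x}{(1-x^2)^2}\Big)\pmod{25},$$
we get $L_n\equiv10^{n-1}+225\,c_{n-3}\pmod{625}$ for $n\ge3$.

* *Even $n\ge4$.* Modulo $5$ the series is $(1-x-x^2)/(1-x^2)=1-x/(1-x^2)$, so $c_m\equiv-1\pmod5$ for odd $m$. Hence $L_n\equiv-225\equiv25\pmod{125}$ and $v(L_n)=2$.
* *Odd $n\ge5$.* Put $n-3=2r$, $r\ge1$. The first summand contributes $1-6=-5$ to $c_{2r}$. In the second, only the part $-5x\cdot(-x)/(1-x^2)^2$ has even exponents, and it contributes $5r$. So $c_{2r}\equiv5(r-1)\pmod{25}$ and, as $10^{n-1}\equiv0\pmod{625}$,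
$$L_n\equiv 1125\cdot\frac{n-5}2\pmod{625}.$$
Thus $v(L_n)\ge3$, with equality exactly when $5\nmid n$.

The attempt settles the even case and the last digit of the constant. It stops at the next power of $5$. Modulo $5^6$ the term $\delta^2$ survives, $b(7)=225$ no longer vanishes inside $F_3$, and the rational function $F_3$ has to be recomputed from more heights. Each modulus gives a new rational function and finitely many digits, while (1) is a claim about all powers of $5$ at once. What we see of the poles is only the factor $1-x^2$, that is, their location $x\equiv\pm1$ modulo $5$.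

To get past this point we use an exact description of $F$. After the substitution $x=-\frac1{16S}$, the function $F$ satisfies an identity that compares its values at $s$ and at points near $s/5$, where $S=s^2$. Expanded $5$-adically, this identity shows that $F$ has "poles" exactly at $S=0,1,4$, with pole orders controlled by powers of $5$. The points $S=1,4$ are $x=-\frac1{16}\equiv-1$ and $x=-\frac1{64}\equiv1\pmod5$, so these are the two poles whose shadow we saw.

## Brouncker's functional equation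

**Step 1. A series $\varphi$.** *We define the series in terms of which $F$ will be written.*

On $s^{-1}\mathbb Q[[s^{-1}]]$ let $(\Delta f)(s)=f(s+1)-f(s)$. Since $(s+1)^{-k}-s^{-k}=-ks^{-k-1}+\cdots$, the operator $\Delta$ raises the order in $1/s$. So $2+\Delta$ is invertible, with inverse $\frac12\sum_i(-\Delta/2)^i$, and $2+\Delta$ is the map $f(s)\mapsto f(s)+f(s+1)$. The logarithm is a bijection from $1+s^{-1}\mathbb Q[[s^{-1}]]$ to $s^{-1}\mathbb Q[[s^{-1}]]$ that turns products into sums and commutes with the shift. Hence there is a unique $\varphi\in1+s^{-1}\mathbb Q[[s^{-1}]]$ with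
$$\varphi(s)\varphi(s+1)=R(s):=\frac{s(s+1)}{(s+\frac12)^2}.\tag{2}$$
Since $R(-s-1)=R(s)$, the series $\varphi(-s)$ also solves (2): its product with its shift is $\varphi(-s)\varphi(-s-1)=R(-s-1)=R(s)$. By uniqueness $\varphi$ is even.

**Step 2. Lemma 1.** $\displaystyle F\Big(-\frac1{16s^2}\Big)=\frac{2\varphi(s)}{1+\varphi(s)}.$

*This step turns the continued fraction into a function that we can manipulate.*

*Proof.* Put $X=2s$ and $g(X)=X/\varphi(X/2)=X+O(1)$. By (2) at $s=(X-1)/2$, where $R=\frac{X^2-1}{X^2}$,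
$$g(X-1)\,g(X+1)=\frac{X^2-1}{(X^2-1)/X^2}=X^2 .$$
Let $g_0=g+X=2X+O(1)$. *Claim:* there are $g_k\in\mathbb Q((1/X))$, $g_k=2X+O(1)$, such that for all $k\ge0$
$$\big(g_k(X-1)-(X+2k-1)\big)\big(g_k(X+1)-(X-2k+1)\big)=X^2,\qquad g_k=2X+\frac{(2k+1)^2}{g_{k+1}}.\tag{3}$$
For $k=0$ the first equation is $g(X-1)g(X+1)=X^2$. Suppose that it holds for $k$. Write $g_k=2X+c_0+c_1/X+\cdots$ and $d=2k+1$. The two factors are $X-d+c_0+\frac{c_1}X+\cdots$ and $X+d+c_0+\frac{c_1}X+\cdots$, so the product is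
$$X^2+2c_0X+(c_0^2-d^2+2c_1)+O(1/X).$$
Since it equals $X^2$, we get $c_0=0$ and $c_1=d^2/2$. Hence $H:=d^2/(g_k-2X)=2X+O(1)$ is well defined, and we set $g_{k+1}=H$. The second equation of (3) then holds for $k$. Substituting $g_k=2X+d^2/H$ into the first equation gives
$$\Big(X-d+\frac{d^2}{H(X-1)}\Big)\Big(X+d+\frac{d^2}{H(X+1)}\Big)=X^2 .$$
Expand, multiply by $H(X-1)H(X+1)/d^2$, and rearrange:
$$H(X-1)H(X+1)=(X-d)H(X-1)+(X+d)H(X+1)+d^2,$$
which is the same as $(H(X-1)-(X+d))(H(X+1)-(X-d))=d^2+(X^2-d^2)=X^2$. This is the first equation of (3) for $k+1$. The claim is proved.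

Put $f_k=2X/g_k\in1+X^{-1}\mathbb Q[[X^{-1}]]$ and $x=-1/(4X^2)$. The second equation of (3) reads
$$f_k=\frac{1}{1+\frac{d^2}{2Xg_{k+1}}}=\frac1{1-(2k+1)^2x\,f_{k+1}} .$$
Iterate this $N$ times. Changing $f_N$ by an element of $X^{-1}\mathbb Q[[X^{-1}]]$ changes $f_{N-1}$ by an element of $xX^{-1}\mathbb Q[[X^{-1}]]$, and so on, hence changes $f_0$ by an element of $x^NX^{-1}\mathbb Q[[X^{-1}]]$. Replacing $f_N$ by $1$ gives the finite continued fraction that counts Dyck paths of height at most $N$, and it agrees with $F(x)$ modulo $x^{N+1}$. Letting $N\to\infty$, $f_0=F(x)$. With $X=2s$ this says $x=-1/(16s^2)$ and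
$$F(x)=f_0=\frac{2X}{X+X/\varphi(s)}=\frac{2\varphi(s)}{1+\varphi(s)}.\qquad\square$$

**Step 3. Coefficients of $\varphi$ and of $\log\varphi$.** *We record integrality, and the four numbers that the later computation uses.*

Let $\beta(x)=F/(2-F)=\sum\beta_kx^k$. Since $F\in1+x\mathbb Z[[x]]$, we have $\beta\in1+x\mathbb Z[[x]]$. Solving Lemma 1 for $\varphi$ gives $\varphi(s)=\beta(-1/(16s^2))$. With $u=F-1=x+10x^2+325x^3+22150x^4+\cdots$ we have $\beta=\frac{1+u}{1-u}$, so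
$$\log\beta=2\Big(u+\frac{u^3}3+\cdots\Big)=\sum_k l_kx^k,\qquad l_1=2,\quad l_2=20,\quad l_3=2\Big(325+\frac13\Big)=\frac{1952}3,\quad l_4=2\Big(22150+\frac{30}3\Big)=44320 .$$

**Step 4. Lemma 2.** With $P(s)=\dfrac{s^2-1}{s^2-4}$,
$$\varphi(s)=P(s)\,\frac{\varphi(\frac s5)\,\varphi(\frac{s-2}5)\,\varphi(\frac{s+2}5)}{\varphi(\frac{s-1}5)\,\varphi(\frac{s+1}5)}.$$

*This is the identity that carries the 5-adic information: $\varphi(\frac w5)$ is a power series in $25/w^2$, so its higher terms are 5-adically small.*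

*Proof.* Call the right side $\Psi(s)$; it lies in $1+s^{-1}\mathbb Q[[s^{-1}]]$. In $\Psi(s)\Psi(s+1)$ the factors $\varphi(\frac s5),\varphi(\frac{s\pm1}5),\varphi(\frac{s+2}5)$ cancel, and $\varphi(\frac{s-2}5)\varphi(\frac{s+3}5)=R(\frac{s-2}5)$ remains. Now
$$P(s)P(s+1)=\frac{(s-1)(s+1)}{(s-2)(s+2)}\cdot\frac{s(s+2)}{(s-1)(s+3)}=\frac{s(s+1)}{(s-2)(s+3)},\qquad R\Big(\frac{s-2}5\Big)=\frac{(s-2)(s+3)}{(s+\frac12)^2}.$$
So $\Psi(s)\Psi(s+1)=R(s)$, and uniqueness in (2) gives $\Psi=\varphi$. $\square$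

## Partial fractions with poles at $S=0,1,4$ and their completion

**Step 5. The ring $O$ and its completion.** *We need a home for $F$ in which one can both read off coefficients at infinity and expand near $S=1$ and $S=4$.*

Let $S=s^2$ and $O=\mathbb Z_5[S^{-1},(S-1)^{-1},(S-4)^{-1}]$. For distinct $a,b\in\{0,1,4\}$,
$$\frac1{(S-a)(S-b)}=\frac1{a-b}\Big(\frac1{S-a}-\frac1{S-b}\Big),$$
and the differences $1,4,3$ are units of $\mathbb Z_5$. Together with uniqueness of partial fractions over $\mathbb Q_5$ this gives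
$$O=\mathbb Z_5\oplus S^{-1}\mathbb Z_5[S^{-1}]\oplus(S-1)^{-1}\mathbb Z_5[(S-1)^{-1}]\oplus(S-4)^{-1}\mathbb Z_5[(S-4)^{-1}].$$
For example, $\frac{S}{S-1}=1+\frac1{S-1}\in O$. We say that an element has pole order $\le m$ at $S=a$ if no $(S-a)^{-i}$ with $i>m$ occurs. By local expansion at $a$, pole orders add at most under multiplication.

Let $\hat O$ be the $5$-adic completion of $O$. Its elements are the corresponding infinite sums with coefficients tending to $0$. For example, $\sum_{e\ge0}5^eS^{-e-1}=\frac1{S-5}$ lies in $\hat O$ and not in $O$.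

**Step 6. Three expansions.** *They are the tools for reading coefficients.*

* Expansion at infinity, $O\to\mathbb Z_5[[S^{-1}]]$.
* For $c=1$ and $c=2$, expansion at $S=c^2(1+t)$, $O\to\mathbb Z_5((t))$. This makes sense because $S$ becomes the unit $c^2(1+t)$, while $S-1,\,S-4$ become $t,\,t-3$ for $c=1$ and $3+4t,\,4t$ for $c=2$.

These are ring homomorphisms, hence map $5^mO$ into $5^m$ times the target. The first target is $5$-adically complete. Let $E$ be the $5$-adic completion of $\mathbb Z_5((t))$, that is, the ring of series $\sum_{i\in\mathbb Z}c_it^i$ with $c_i\to0$ as $i\to-\infty$. For example, $\sum_{i\ge0}5^it^{-i}$ belongs to $E$ and not to $\mathbb Z_5((t))$. So the maps extend to $\hat O\to\mathbb Z_5[[S^{-1}]]$ and, for $c=1,2$, to $\hat O\to E$. Extracting a coefficient is a $\mathbb Z_5$-linear continuous map $E\to\mathbb Z_5$ that sends $5^mE$ into $5^m\mathbb Z_5$. We write $\operatorname{Res}$ for the coefficient of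 $t^{-1}$.

**Step 7. The elements $\omega$ and $T$.** *We realize the quotient of $\varphi$'s in Lemma 2 inside $\hat O$, with control of the poles.*

Let $q$ be a formal variable and
$$\beta_q(w)=\sum_k\beta_k\Big(-\frac q{16w^2}\Big)^k,\qquad\omega(q)=\frac{\beta_q(s)\,\beta_q(s-2)\,\beta_q(s+2)}{\beta_q(s-1)\,\beta_q(s+1)} .$$
For $c=1,2$ the product $\beta_q(s-c)\beta_q(s+c)$ is a symmetric power series over $\mathbb Z_5$ in $q(s-c)^{-2}$ and $q(s+c)^{-2}$. So it is a power series over $\mathbb Z_5$ in their sum and product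
$$q\Big(\frac2{S-c^2}+\frac{4c^2}{(S-c^2)^2}\Big),\qquad\frac{q^2}{(S-c^2)^2}.$$
Hence its $q^l$-coefficient lies in $O$ and has pole order $\le2l$ at $S=c^2$. The $q^l$-coefficient of $\beta_q(s)$ is a multiple of $S^{-l}$. Power series in $q$ whose $q^l$-coefficient has pole order $\le2l$ at $S=1,4$ and $\le l$ at $S=0$ are closed under multiplication, and under inversion when the $q^0$-term is a unit of $\mathbb Z_5$. So $\omega(q)\in1+qO[[q]]$ satisfies these bounds. As $\omega(q)+1$ has the unit constant term $2$, so does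
$$T(q):=\frac{\omega(q)-1}{\omega(q)+1}=\sum_{l\ge1}q^l\tau_l,\qquad T(q)^j=\sum_{l\ge j}q^l\tau_{j,l}.\tag{4}$$
Here $\tau_l,\tau_{j,l}\in O$ have pole order $\le2l$ at $S=1,4$ and $\le l$ at $S=0$.

Put $\omega=\omega(25)$ and $T=T(25)\in25\hat O$. Since $\varphi(w/5)=\beta(-25/(16w^2))=\beta_{25}(w)$, the image of $\omega$ in $\mathbb Z_5[[S^{-1}]]$ is the quotient of $\varphi$'s in Lemma 2.

**Step 8. $F$ as an element of $\hat O$.** *We combine Lemmas 1 and 2.*

Put
$$y=\frac3{2S-5}=\sum_{e\ge0}3\cdot5^e(2S)^{-e-1}\in\hat O .$$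
Then $\frac{1+y}{1-y}=\frac{2S-2}{2S-8}=P$, and $\omega=\frac{1+T}{1-T}$. In $\mathbb Z_5[[S^{-1}]]$ both $y$ and $T$ have zero constant term, so all the inverses below exist. By Lemmas 1 and 2,
$$F\Big(-\frac1{16S}\Big)=\frac{2P\omega}{1+P\omega}=\frac{2(1+y)(1+T)}{(1-y)(1-T)+(1+y)(1+T)}=\frac{(1+y)(1+T)}{1+yT}.$$
Since $\frac{1+T}{1+yT}=1+\frac{(1-y)T}{1+yT}$, this is the image of the element
$$1+y+(1-y^2)\sum_{j\ge1}(-y)^{j-1}T^j\in\hat O.\tag{5}$$
The sum converges because $T\in25\hat O$. We call this element $F$ too and write its partial fraction expansion as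
$$F=\text{const}+\sum_{k\ge1}p_kS^{-k}+\sum_{k\ge0}a_k(S-1)^{-k-1}+\sum_{k\ge0}4^{k+1}a_k'(S-4)^{-k-1}.\tag{6}$$
At $S=1+t$ we have $(S-1)^{-k-1}=t^{-k-1}$, at $S=4(1+t)$ we have $4^{k+1}(S-4)^{-k-1}=t^{-k-1}$, and the other parts of (6) are regular there. So $a_k$ and $a_k'$ are the coefficients of $t^{-k-1}$ in the expansions of $F$ at $S=1+t$ and $S=4(1+t)$.

**Step 9. A formula for $L_n$.** *We compare coefficients at infinity.*

The coefficient of $S^{-n}$ in $F(-\frac1{16S})$ is $L_n(-16)^{-n}$. The coefficient of $S^{-n}$ in $(S-a)^{-k-1}$ is $a^{n-k-1}\binom{n-1}k$. Hence, for $n\ge1$, with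
$$A(n)=\sum_ka_k\binom{n-1}k,\qquad A'(n)=\sum_ka_k'\binom{n-1}k,\tag{7}$$
we have
$$L_n=(-16)^n\big[\,p_n+A(n)+4^nA'(n)\,\big].\tag{8}$$
Equivalently, since $(1+t)^{n-1}=\sum_k\binom{n-1}kt^k$,
$$A(n)=\operatorname{Res}F\cdot(1+t)^{n-1}\ \text{ at }S=1+t,\qquad A'(n)=\operatorname{Res}F\cdot(1+t)^{n-1}\ \text{ at }S=4(1+t).\tag{9}$$
The relation $y(2-5S^{-1})=3S^{-1}$ holds in $\hat O$, hence in $E$. So $y=\frac3{2t-3}$ at $S=1+t$ and $y=\frac3{3+8t}$ at $S=4(1+t)$. Both lie in $\mathbb Z_5[[t]]$.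

## How small the coefficients are

**Step 10. $v(p_k)\ge k-1$.** *The pole at $S=0$ will be negligible.*

By (5), $F-1-y$ is a sum of terms $\pm y^iT^j$ with $j\ge1$ and $i\in\{j-1,j+1\}$. Expanding $y^i$ in powers of $5/(2S)$ and $T^j$ by (4) with $q=25$, each term is a sum of pieces $5^{e+2l}\cdot(\text{element of }\mathbb Z_5)\cdot S^{-i-e}\tau_{j,l}$ with $e\ge0$, $l\ge j$. Such a piece has pole order at most $i+e+l$ at $S=0$, so it contributes to $p_k$ only when $k\le i+e+l$, and the contribution has valuation at least $e+2l$. Thus $k$ minus the valuation is at most $i-l\le(j+1)-j=1$. The series $y$ contributes to $p_{e+1}$ an element of $5^e\mathbb Z_5$, which obeys the same bound.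

**Step 11. $v(a_k),\,v(a_k')\ge2\lceil\frac{k+2}2\rceil\ge k+2$.** *High poles at $S=1,4$ carry high powers of $5$.*

We have
$$1-y^2=\frac{(2S-5)^2-9}{(2S-5)^2}=\frac{4(S-1)(S-4)}{(2S-5)^2},$$
which vanishes at $S=1$ and $S=4$, where $y$ is regular. So the part of (5) that carries $25^l$, namely $(1-y^2)\sum_{j\le l}(-y)^{j-1}25^l\tau_{j,l}$, has pole order at most $2l-1$ there. It contributes to $a_k$ or $a_k'$ only if $k+1\le2l-1$, that is, $l\ge\frac{k+2}2$. The contribution is divisible by $5^{2l}$.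

**Step 12. $a_0\equiv a_0'\equiv-\frac{25}3\pmod{5^4}$.** *This is the leading term.*

Parts with $l\ge2$ are divisible by $5^4$, so only $25\tau_1(1-y^2)$ matters. Put
$$T_k:=s^{-2k}+(s-2)^{-2k}+(s+2)^{-2k}-(s-1)^{-2k}-(s+1)^{-2k}\in O.$$
Since $\beta_1=l_1=2$, we have $\omega(q)=1-\frac{2q}{16}T_1+\cdots$, so $\tau_1=-\frac1{16}T_1$.

* At $S=1+t$: $1-y^2=\frac{4t(t-3)}{(2t-3)^2}=-\frac43t+\cdots$, and $T_1=-\big(\frac4{t^2}+\frac2t\big)+\text{regular}$.
* At $S=4(1+t)$: $1-y^2=\frac{16t(3+4t)}{(3+8t)^2}=\frac{16}3t+\cdots$, and $T_1=\frac1{t^2}+\frac1{2t}+\text{regular}$.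

In both cases $(1-y^2)T_1$ has a simple pole with residue $\frac{16}3$, and $25\cdot(-\frac1{16})\cdot\frac{16}3=-\frac{25}3$.

## An isometry of $\mathbb Z_5$ and its zero: proof of Theorem A

By Step 11, $v(a_1)\ge4$, and $v(a_k)\ge k+2\ge4$ for $k\ge2$; the same holds for $a_k'$. Since $\binom{z-1}k\in\mathbb Z_5$ for $z\in\mathbb Z_5$, the series (7) converge for every $z\in\mathbb Z_5$, and Step 12 gives
$$A(z)\equiv A'(z)\equiv-\frac{25}3\pmod{5^4}.\tag{10}$$

**Step 13. Even $n\ge4$.** *We recover $v(L_n)=2$ from the formula.* Here $v(p_n)\ge n-1\ge3$, so by (8) and (10)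
$$L_n(-16)^{-n}\equiv-\frac{25}3(1+4^n)\equiv-\frac{50}3\pmod{125},$$
because $4^n\equiv1\pmod5$. As $-16$ is a unit, $v(L_n)=2$.

**Step 14. The function $G$.** *We rewrite the odd case so that $n$ can be replaced by a $5$-adic variable.* For odd $n$ we have $4^n=-(-4)^n$, and $-4=1-5$ can be raised to $5$-adic powers: $(-4)^z=\exp(z\log(1-5))$. So (8) says
$$L_n=(-16)^n\big(G(n)+p_n\big)\qquad(n\text{ odd}),\tag{11}$$
$$G(z):=A(z)-(-4)^zA'(z)\qquad(z\in\mathbb Z_5).\tag{12}$$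

**Step 15. $v(G(z)-G(z'))=3+v(z-z')$ for $z\ne z'$.** *Once this is known, the shape of the valuation formula is forced.* Put $\theta=z-z'$.

*The power.* Since $v(\log(1-5))=1$, and $v(\exp(u)-1)=v(u)$ for $v(u)\ge1$, we have $v((-4)^z-(-4)^{z'})=1+v(\theta)$.

*The sums $A$ and $A'$.* By Vandermonde,
$$\binom{z-1}k-\binom{z'-1}k=\sum_{i=1}^k\binom{\theta}i\binom{z'-1}{k-i},\qquad\binom{\theta}i=\frac{\theta}i\binom{\theta-1}{i-1}.$$
So for $k\ge1$ this difference has valuation at least $v(\theta)-\lfloor\log_5k\rfloor$. For $k=1$, $v(a_1)\ge4$ and $\lfloor\log_51\rfloor=0$. For $k\ge2$ we have $\lfloor\log_5k\rfloor\le k-2$, so $v(a_k)-\lfloor\log_5k\rfloor\ge(k+2)-(k-2)=4$. The same applies to $a_k'$. Hence $A(z)-A(z')$ and $A'(z)-A'(z')$ have valuation at least $4+v(\theta)$.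

*Together.* Write
$$G(z)-G(z')=(A(z)-A(z'))-\big((-4)^z-(-4)^{z'}\big)A'(z)-(-4)^{z'}(A'(z)-A'(z')).$$
By (10), $v(A'(z))=2$, so the middle term has valuation exactly $3+v(\theta)$, and the other two have at least $4+v(\theta)$. Therefore
$$v(G(z)-G(z'))=3+v(z-z').\tag{13}$$

**Step 16. The zero $\alpha^*$.** *We show that $G$ has exactly one zero.* By (10), $G(z)\equiv-\frac{25}3(1-(-4)^z)\equiv0\pmod{125}$. So $G/125$ maps $\mathbb Z_5$ to $\mathbb Z_5$, and by (13) it preserves distances. A simple map of this kind is $z\mapsto(1-(-4)^z)/5$, whose only zero is $0$. A distance-preserving map of $\mathbb Z_5$ to itself induces an injective map on each finite set $\mathbb Z/5^m$, and this map is then bijective. So the image is dense, and by compactness it is all of $\mathbb Z_5$. Thus $G$ has exactly one zero $\alpha^*$, and (13) with $z'=\alpha^*$ gives $v(G(z))=3+v(z-\alpha^*)$. With (11) and Step 10 this gives the second item of Theorem A.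 Its last sentence follows because $-16$ is a unit and $v(p_n)\ge n-1$.

**Step 17. Uniqueness.** *We check that the property in Theorem A determines $\alpha^*$.* Suppose $\tilde\alpha\ne\alpha^*$ also satisfied $v(G(n))=3+v(n-\tilde\alpha)$ for odd $n\ge5$. Choose odd integers $n_j\to\infty$ with $n_j\to\alpha^*$ $5$-adically. Then $v(G(n_j))=3+v(n_j-\alpha^*)\to\infty$, while $3+v(n_j-\tilde\alpha)$ stays bounded, a contradiction. This proves Theorem A. $\square$

## Reducing $G(785)$ modulo $5^9$ to twelve residues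

Since $785-\frac{15}4=\frac{3125}4$, formula (1) predicts $v(L_{785})=8$, so it asserts $5^9\nmid L_{785}$. As $v(p_{785})\ge784$, this is the assertion $G(785)\not\equiv0\pmod{5^9}$. We now compute $G(785)$ modulo $5^9$ and find $0$.

**Step 18. $T$ modulo $5^9$.** *We replace $T$ by an explicit polynomial in $T_1,T_2,T_3$.* Put $h(q)=\frac12\log\omega(q)=\sum_kh_kq^k$. Then $T(q)=\frac{e^{2h}-1}{e^{2h}+1}=\tanh h=h-\frac{h^3}3+\cdots$ and $h_k=\frac12l_k(-\frac1{16})^kT_k$, so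
$$\tau_1=h_1,\qquad\tau_2=h_2,\qquad\tau_3=h_3-\tfrac13h_1^3,\qquad\tau_4=h_4-h_1^2h_2 .$$
Since $l_2=20$ and $l_4=44320$ are divisible by $5$, $25^4\tau_4\in5^9O$. For $l\ge5$, $25^l\tau_l\in5^{10}O$. With
$$h_1=-\tfrac1{16}T_1,\qquad h_2=\tfrac{10}{256}T_2,\qquad h_3=-\tfrac{976}{3\cdot4096}T_3=-\tfrac{61}{768}T_3,\qquad\tfrac13h_1^3=-\tfrac1{12288}T_1^3$$
we get, modulo $5^9\hat O$,
$$T\equiv-\tfrac{25}{16}T_1+\tfrac{5^5}{128}T_2-5^6\Big(\tfrac{61}{768}T_3-\tfrac1{12288}T_1^3\Big)=-\tfrac{25}{16}\rho,\qquad\rho=T_1-\tfrac{125}8T_2+625\Big(\tfrac{61}{48}T_3-\tfrac1{768}T_1^3\Big).$$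

**Step 19. $F$ modulo $5^9$.** *We insert this into (5).* The terms with $j\ge5$ are divisible by $5^{10}$, so
$$F-1-y\equiv-\tfrac{25}{16}(1-y^2)\Big[\rho+\tfrac{25}{16}y\rho^2+\tfrac{5^4}{16^2}y^2\rho^3+\tfrac{5^6}{16^3}y^3\rho^4\Big]\pmod{5^9}.$$
The bracket is needed modulo $5^7$, so $\rho^2$ is needed modulo $5^5$, $\rho^3$ modulo $5^3$, and $\rho^4$ modulo $5$:
$$\rho^2\equiv T_1^2-\tfrac{125}4T_1T_2+1250\Big(\tfrac{61}{48}T_1T_3-\tfrac1{768}T_1^4\Big),\qquad\rho^3\equiv T_1^3,\qquad\rho^4\equiv T_1^4 .$$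
The dropped terms of $\rho^2$ carry at least $5^6$.

**Step 20. The residues.** *We turn this into numbers by (9).* The part $1+y$ is regular at $S=1,4$. The term $T_1$ of $\rho$, multiplied by $1-y^2$, has a simple pole with residue $\frac{16}3$ at both points (Step 12), and the factor $(1+t)^{n-1}$ does not change that residue. Let $c=1$ refer to $S=1+t$ and $c=2$ to $S=4(1+t)$. Dividing the remaining terms of the bracket by $25$, we obtain numbers $i_1,i_2$, needed modulo $5^5$, with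
$$A(n)\equiv-\tfrac{25}{16}\big(\tfrac{16}3+25i_1\big),\qquad A'(n)\equiv-\tfrac{25}{16}\big(\tfrac{16}3+25i_2\big)\pmod{5^9},$$
$$G(n)\equiv-\tfrac{25}{16}\Big[\tfrac{16}3\big(1-(-4)^n\big)+25\big(i_1-(-4)^ni_2\big)\Big]\pmod{5^9}.\tag{14}$$
Put $Y_j=y^j(1-y^2)$ and $W=(1-y^2)(3y^2-1)$. Then $i_c\equiv\mathrm I+\mathrm{II}+\mathrm{III}+\mathrm{IV}+\mathrm V+\mathrm{VI}\pmod{5^5}$, where every residue below carries the extra factor $(1+t)^{n-1}$:

* $\mathrm I=-\frac58\operatorname{Res}Y_0T_2$;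
* $\mathrm{II}=\frac{25\cdot61}{48}\operatorname{Res}Y_0T_3$;
* $\mathrm{III}=\frac1{16}\operatorname{Res}Y_1T_1^2$;
* $\mathrm{IV}=\frac{25}{768}\operatorname{Res}WT_1^3$, the sum of $-\frac{25}{768}Y_0T_1^3$ and $\frac{25}{256}Y_2T_1^3$;
* $\mathrm V=-\frac{125}{64}\operatorname{Res}Y_1T_1T_2$;
* $\mathrm{VI}=\operatorname{Res}\big[\frac{625}8Y_1(\frac{61}{48}T_1T_3-\frac1{768}T_1^4)+\frac{625}{4096}Y_3T_1^4\big]\equiv625\operatorname{Res}\big[-Y_1T_1T_3+(Y_1+Y_3)T_1^4\big]$.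

In VI the coefficients matter only modulo $5$, and $\frac{61}{8\cdot48}\equiv\frac14\equiv-1$, $-\frac1{8\cdot768}\equiv-\frac14\equiv1$, $\frac1{4096}\equiv1$.

**Step 21. Local data.** *We list the series that enter.* Put $t=3\tau$, so that $\operatorname{Res}=3[\tau^{-1}]$. Then $y=-\frac1{1-2\tau}$ for $c=1$ and $y=\frac1{1+8\tau}$ for $c=2$. Expanding by the binomial series:

| | $c=1$ | $c=2$ |
|---|---|---|
| $Y_0$ | $-(4\tau+12\tau^2+32\tau^3+80\tau^4+192\tau^5+\cdots)$ | $16\tau-192\tau^2+2048\tau^3-20480\tau^4+196608\tau^5-\cdots$ |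
| $Y_1$ | $4\tau+20\tau^2+72\tau^3+224\tau^4+640\tau^5+\cdots$ | $16\tau-320\tau^2+4608\tau^3-57344\tau^4+655360\tau^5-\cdots$ |
| $W$ | $-(8\tau+72\tau^2+352\tau^3+1360\tau^4+4608\tau^5+\cdots)$ | $32\tau-1152\tau^2+22528\tau^3-348160\tau^4+4718592\tau^5-\cdots$ |

(With $\epsilon=2$ for $c=1$ and $\epsilon=-8$ for $c=2$, the coefficient of $\tau^k$, $k\ge1$, is $-\epsilon^k(k+1)$ in $Y_0$ and $\epsilon^k\big(4(k+1)-3\binom{k+3}3\big)$ in $W=-1+4y^2-3y^4$. In $Y_1=y-y^3$ it is $\pm\epsilon^k\big(\binom{k+2}2-1\big)$, with $+$ for $c=1$ and $-$ for $c=2$.)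

For $c=1$ let $a=(s-1)^{-2}$ and $b=(s+1)^{-2}$. Then $a+b=\frac{4+2t}{t^2}$ and $ab=t^{-2}$. Let $e_k=a^k+b^k$, so $e_2=(a+b)^2-2ab$ and $e_3=(a+b)^3-3ab(a+b)$. With
$$N_1=4+6\tau,\qquad N_2=8+24\tau+9\tau^2,\qquad N_3=32+144\tau+162\tau^2+27\tau^3$$
this gives
$$e_1=\frac{N_1}{9\tau^2},\qquad e_2=\frac{2N_2}{81\tau^4},\qquad e_3=\frac{2N_3}{729\tau^6}.$$
For $c=2$, writing $s=2s'$ gives $(s-2)^{-2k}+(s+2)^{-2k}=4^{-k}e_k$ with the same $e_k$, because $s'^2=1+t$. So
$$T_k=-e_k+r_k\ (c=1),\qquad T_k=4^{-k}e_k+r_k\ (c=2),$$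
with $r_k$ regular. We need:

* $c=1$: $r_1=\frac1S+\frac{2S+8}{(S-4)^2}=\frac1{1+3\tau}+\frac{2(5+3\tau)}{9(1-\tau)^2}=\frac19(19-\tau+123\tau^2+\cdots)$, and at $s=1$ we get $r_2(0)=1+1+\frac1{81}=\frac{163}{81}$.
* $c=2$: $r_1=\frac1S-\frac{2S+2}{(S-1)^2}=\frac1{4(1+3\tau)}-\frac{2(5+12\tau)}{9(1+4\tau)^2}=\frac1{36}(-31+197\tau-1071\tau^2+\cdots)$, and at $s=2$ we get $r_2(0)=\frac1{16}-1-\frac1{81}=\frac1{16}-\frac{82}{81}$.

We also use
$$N_1^2=16+48\tau+36\tau^2,\quad N_1^3=64+288\tau+432\tau^2+216\tau^3,\quad N_1N_2=32+144\tau+180\tau^2+54\tau^3 .$$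

**Step 22. The factor $(1+t)^{784}$.** *We fix $n=785$.* Write $(1+3\tau)^{784}=\sum_k\sigma_k\tau^k$. Since $784=\frac{11}4+\frac{5^5}4$ and $k!$ is a unit for $k\le4$, $\sigma_k\equiv3^k\binom{11/4}k\pmod{5^5}$ for $k\le4$:
$$\sigma_1\equiv\tfrac{33}4,\qquad\sigma_2\equiv\tfrac{693}{32},\qquad\sigma_3\equiv\tfrac{2079}{128},\qquad\sigma_4\equiv-\tfrac{6237}{2048}.\tag{15}$$
Modulo $5$, $784=11114_5$ gives $(1+3\tau)^{784}\equiv(1+3\tau)^4(1+3\tau^5)$ up to $\tau^{24}$, so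
$$(\sigma_0,\dots,\sigma_6)\equiv(1,2,4,3,1,3,1)\pmod5.\tag{16}$$
For a power series $Z=\sum z_i\tau^i$ write $\langle Z\rangle_m=[\tau^m]\,Z(1+3\tau)^{784}=z_m+z_{m-1}\sigma_1+z_{m-2}\sigma_2+\cdots$.

## The residues I–V at $n=785$

Terms of $T$-products that involve only $r$'s are regular and never contribute. All denominators below are products of powers of $2$ and $3$, hence units.

**Step 23. Term I** (modulo $3125$, so its cofactor of $5$ is needed modulo $625$). *Only the $e_2$-part of $T_2$ has a pole.*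

*$c=1$.* $\mathrm I=-\frac58\cdot3\cdot\frac2{81}\langle(-Y_0)N_2\rangle_3$ and $(-Y_0)N_2=32\tau+192\tau^2+580\tau^3+\cdots$. So
$$\mathrm I=-\tfrac5{108}(580+192\sigma_1+32\sigma_2)=-\tfrac5{108}(580+1584+693)=-\tfrac{5\cdot2857}{108}\equiv-5\cdot229=-1145,$$
since $229\cdot108=24732=2857+35\cdot625$.

*$c=2$.* $\mathrm I=-\frac58\cdot3\cdot\frac1{16}\cdot\frac2{81}\langle Y_0N_2\rangle_3$ and $Y_0N_2=128\tau-1152\tau^2+11920\tau^3+\cdots$. So
$$\mathrm I=-\tfrac5{1728}(11920-1152\sigma_1+128\sigma_2)=-\tfrac5{1728}(11920-9504+2772)=-\tfrac{5\cdot1297}{432}\equiv-5\cdot71=-355,$$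
since $71\cdot432=30672=1297+47\cdot625$.

**Step 24. Term II** (modulo $3125$). *Only the $e_3$-part of $T_3$ has a pole.*

*$c=1$.* $\mathrm{II}=\frac{25\cdot61}{8\cdot729}\langle(-Y_0)N_3\rangle_5$ and
$$(-Y_0)N_3=128\tau+960\tau^2+3400\tau^3+9220\tau^4+23172\tau^5+\cdots.$$
By (15), $23172+9220\sigma_1+3400\sigma_2+960\sigma_3+128\sigma_4=\frac{3009135}{16}$, so
$$\mathrm{II}=\tfrac{25\cdot61\cdot3009135}{93312}=125\cdot\tfrac{61\cdot601827}{93312}\equiv125\cdot6=750,$$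
because modulo $25$ the fraction is $\frac{11\cdot2}{12}=\frac{11}6\equiv6$.

*$c=2$.* $\mathrm{II}=\frac{25\cdot61}{8\cdot64\cdot729}\langle Y_0N_3\rangle_5$ and
$$Y_0N_3=512\tau-3840\tau^2+40480\tau^3-391120\tau^4+3668928\tau^5-\cdots.$$
Here $3668928-391120\sigma_1+40480\sigma_2-3840\sigma_3+512\sigma_4=\frac{5019615}4$, so
$$\mathrm{II}=125\cdot\tfrac{61\cdot1003923}{2048\cdot729}\equiv125\cdot9=1125,$$
because modulo $25$ the fraction is $\frac{11\cdot23}{23\cdot4}=\frac{11}4\equiv9$.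

**Step 25. Term III** (modulo $3125$). *Two parts of $T_1^2$ have poles strong enough to survive multiplication by $Y_1$: those with $e_1^2$ and with $e_1r_1$.*

*$c=1$.* $T_1^2=e_1^2-2e_1r_1+r_1^2$. Here $Y_1N_1^2=64\tau+512\tau^2+2256\tau^3+\cdots$, and the mixed part gives $-2\cdot\frac49\cdot\frac{19}9\cdot4=-\frac{608}{81}$. So
$$\mathrm{III}=\tfrac3{16\cdot81}(2256+512\sigma_1+64\sigma_2-608)=\tfrac3{1296}\cdot7258=\tfrac{3629}{216}\equiv1044,$$
since $1044\cdot216=225504=3629+71\cdot3125$.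

*$c=2$.* $T_1^2=\frac{e_1^2}{16}+\frac{e_1r_1}2+r_1^2$. Here $\frac1{16}Y_1N_1^2=16\tau-272\tau^2+3684\tau^3-\cdots$, and the mixed part gives $\frac12\cdot\frac49\cdot\frac{-31}{36}\cdot16=-\frac{248}{81}$. So
$$\mathrm{III}=\tfrac3{16\cdot81}(3684-272\sigma_1+16\sigma_2-248)=\tfrac3{1296}\cdot\tfrac{3077}2=\tfrac{3077}{864}\equiv868,$$
since $868\cdot864=749952=3077+239\cdot3125$.

**Step 26. Term IV** $=\frac{25}{256}[\tau^{-1}]WT_1^3(1+3\tau)^{784}$. *The coefficient $[\tau^{-1}]$ is needed modulo $125$; note $256\equiv6$ and $243\equiv-7\pmod{125}$.*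

*$c=1$.* $T_1^3=-e_1^3+3e_1^2r_1-3e_1r_1^2+r_1^3$.

* The part $-e_1^3$: $(-W)N_1^3=512\tau+6912\tau^2+46720\tau^3+221248\tau^4+854208\tau^5+\cdots$, so the contribution is
$$\tfrac1{729}(854208+221248\sigma_1+46720\sigma_2+6912\sigma_3+512\sigma_4)=\tfrac{15207963}{2916}\equiv\tfrac{88}{41}\equiv-7 .$$
* The part $3e_1^2r_1$: $(-W)N_1^2=128\tau+1536\tau^2+9376\tau^3+\cdots$, and multiplied by $19-\tau+123\tau^2$ it becomes $2432\tau+29056\tau^2+192352\tau^3+\cdots$. The contribution is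
$$-\tfrac1{243}(192352+29056\sigma_1+2432\sigma_2)=-\tfrac{484732}{243}\equiv\tfrac{107}7\equiv51 .$$
* The part $-3e_1r_1^2$: $-3\cdot\frac49\cdot\big(\frac{19}9\big)^2\cdot(-8)=\frac{11552}{243}\equiv-\frac{52}7\equiv64$.

The sum is $108$, and $\mathrm{IV}\equiv25\cdot\frac{108}6=450$.

*$c=2$.* $T_1^3=\frac{e_1^3}{64}+\frac{3e_1^2r_1}{16}+\frac{3e_1r_1^2}4+r_1^3$.

* The part $\frac{e_1^3}{64}$: $WN_1^3=2048\tau-64512\tau^2+1123840\tau^3-16284928\tau^4+211203072\tau^5-\cdots$, so the contribution is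
$$\tfrac1{46656}(211203072-16284928\sigma_1+1123840\sigma_2-64512\sigma_3+2048\sigma_4)=\tfrac{100136523}{46656}\equiv\tfrac{23}{31}\equiv33 .$$
* The part $\frac{3e_1^2r_1}{16}$: $WN_1^2=512\tau-16896\tau^2+306304\tau^3-\cdots$, and multiplied by $-31+197\tau-1071\tau^2$ it becomes $-15872\tau+624640\tau^2-13372288\tau^3+\cdots$. The contribution is
$$\tfrac1{15552}(-13372288+624640\sigma_1-15872\sigma_2)=-\tfrac{8562736}{15552}\equiv\tfrac{14}{52}\equiv82 .$$
* The part $\frac{3e_1r_1^2}4$: $\frac34\cdot\frac49\cdot\big(\frac{31}{36}\big)^2\cdot32=\frac{1922}{243}\equiv-\frac{47}7\equiv29$.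

The sum is $144\equiv19$, and $\mathrm{IV}\equiv25\cdot\frac{19}6\equiv25\cdot24=600$ (as $6\cdot24=144\equiv19$).

**Step 27. Term V** $=-\frac{375}{64}[\tau^{-1}]Y_1T_1T_2(1+3\tau)^{784}$. *The coefficient $[\tau^{-1}]$ is needed modulo $25$; note $729\equiv4\pmod{25}$.*

*$c=1$.* $T_1T_2=e_1e_2-e_1r_2-r_1e_2+r_1r_2$.

* The part $e_1e_2$: $Y_1N_1N_2=128\tau+1216\tau^2+5904\tau^3+21352\tau^4+66776\tau^5+\cdots$, so the contribution is
$$\tfrac2{729}(66776+21352\sigma_1+5904\sigma_2+1216\sigma_3+128\sigma_4)=\tfrac2{729}\cdot\tfrac{6242387}{16}\equiv\tfrac{12}7\equiv-9 .$$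
* The part $-e_1r_2$: $-\frac49\cdot\frac{163}{81}\cdot4=-\frac{16}9\cdot\frac{163}{81}\equiv-\frac84=-2$.
* The part $-r_1e_2$: $Y_1N_2=32\tau+256\tau^2+1092\tau^3+\cdots$, and multiplied by $19-\tau+123\tau^2$ it becomes $608\tau+4832\tau^2+24428\tau^3+\cdots$. The contribution is
$$-\tfrac2{729}(24428+4832\sigma_1+608\sigma_2)=-\tfrac{154918}{729}\equiv-\tfrac{18}4\equiv-17 .$$

The sum is $-28\equiv-3$, and $\mathrm V\equiv125\cdot\frac9{64}\equiv125\cdot6=750$ (as $64\cdot6\equiv14\cdot6=84\equiv9$).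

*$c=2$.* $T_1T_2=\frac{e_1e_2}{64}+\frac{e_1r_2}4+\frac{r_1e_2}{16}+r_1r_2$.

* The part $\frac{e_1e_2}{64}$: $Y_1N_1N_2=512\tau-7936\tau^2+104256\tau^3-1228192\tau^4+13526144\tau^5-\cdots$, so the contribution is
$$\tfrac2{64\cdot729}(13526144-1228192\sigma_1+104256\sigma_2-7936\sigma_3+512\sigma_4)=\tfrac{22083587}{93312}\equiv\tfrac{12}{12}=1 .$$
* The part $\frac{e_1r_2}4$: $\frac14\cdot\frac49\cdot16\big(\frac1{16}-\frac{82}{81}\big)=-\frac{1231}{729}\equiv\frac{19}4\equiv11$.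
* The part $\frac{r_1e_2}{16}$: $Y_1N_2=128\tau-2176\tau^2+29328\tau^3-\cdots$, and multiplied by $-31+197\tau-1071\tau^2$ it becomes $-3968\tau+92672\tau^2-1474928\tau^3+\cdots$. The contribution is
$$\tfrac1{23328}(-1474928+92672\sigma_1-3968\sigma_2)=-\tfrac{796316}{23328}\equiv\tfrac93=3 .$$

The sum is $15$, and $\mathrm V\equiv-125\cdot\frac{45}{64}\equiv-125\cdot5=-625$ (as $64\cdot5\equiv14\cdot5=70\equiv45$).

## The residue VI modulo 5

**Step 28.** *We compute $\mathrm{VI}=625\cdot3[\tau^{-1}]\big(-Y_1T_1T_3+(Y_1+Y_3)T_1^4\big)(1+3\tau)^{784}$, where the coefficient is needed only modulo $5$.* All lists are coefficients of $\tau^0,\dots,\tau^6$, and all congruences in this step except the final values of VI are modulo $5$.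

*The factors $Y_j$.* For $c=2$, $y\equiv(1-2\tau)^{-1}$. The $\tau^k$-coefficient of $Y_1=y-y^3$ is $2^k(1-\binom{k+2}2)$, and that of $Y_3=y^3-y^5$ is $2^k(\binom{k+2}2-\binom{k+4}4)$. Up to $\tau^7$,
$$Y_1\equiv\tau+3\tau^3+\tau^4+2\tau^6,\qquad Y_3\equiv\tau+4\tau^2+2\tau^6+3\tau^7,\qquad Y_1+Y_3\equiv2\tau+4\tau^2+3\tau^3+\tau^4+4\tau^6+3\tau^7 .$$
For $c=1$, $y\equiv-(1-2\tau)^{-1}$, so all signs are reversed, since $Y_1,Y_3$ are odd in $y$. Hence for a list $(z_0,\dots,z_6)$ the $\tau^7$-coefficients of the products with the displayed series are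
$$Y_1+Y_3:\ 2z_6+4z_5+3z_4+z_3+4z_1+3z_0,\qquad Y_1:\ z_6+3z_4+z_3+2z_1.\tag{17}$$

*The factors $T_k$.* As $4^{-k}\equiv-1$ for odd $k$, in both cases $T_k\equiv-e_k+r_k$ for $k=1,3$. From Step 21 and $9\equiv729\equiv-1$,
$$e_1\equiv\tau^{-2}(1-\tau),\qquad e_3\equiv\tau^{-6}(1+2\tau+\tau^2+\tau^3).$$
For $c=1$: $r_1\equiv(1-2\tau)^{-1}-\tau(1-\tau)^{-2}\equiv(1,1,2,0,2,\dots)$ and $r_3(0)=1+1+3^{-6}\equiv1$. For $c=2$: $r_1\equiv-(1-2\tau)^{-1}-\tau(1-\tau)^{-2}\equiv(4,2,4,4,0,\dots)$ and $r_3(0)=2^{-6}-1-3^{-6}\equiv-1$.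

*$c=1$.* Here $\tau^2T_1\equiv(-1,1,1,1,2,0,2)$ and $\tau^6T_3\equiv(-1,-2,-1,-1,0,0,1)$. The square of the first list is $(1,3,4,0,4,1,1)$, so
$$\tau^8T_1^4\equiv(1,1,2,4,4,1,0),\qquad\tau^8T_1T_3\equiv(1,1,3,2,4,4,4).$$
Multiplying by (16) gives $(1,3,3,0,4,0,1)$ and $(1,3,4,0,4,3,1)$. By (17), up to the common sign, the $\tau^7$-coefficients are $2+12+12+3=29\equiv4$ (with $Y_1+Y_3$) and $1+12+6=19\equiv4$ (with $Y_1$). So $\mathrm{VI}\equiv-625\cdot3(-4+4)=0$.

*$c=2$.* Here $\tau^2T_1\equiv(-1,1,4,2,4,4,0)$ and $\tau^6T_3\equiv(-1,-2,-1,-1,0,0,-1)$. The square of the first list is $(1,3,3,4,2,1,4)$, so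
$$\tau^8T_1^4\equiv(1,1,0,1,2,3,2),\qquad\tau^8T_1T_3\equiv(1,1,0,0,2,2,2).$$
Multiplying by (16) gives $(1,3,1,3,3,0,3)$ and $(1,3,1,2,1,0,3)$. By (17) the $\tau^7$-coefficients are $6+9+3+12+3=33\equiv3$ and $3+3+2+6=14\equiv4$. So $\mathrm{VI}\equiv625\cdot3(-4+3)=-1875$.

## $G(785)\equiv0$ modulo $5^9$: proof of Theorem B

**Step 29. The totals modulo $3125$.** *We add up the six terms for each $c$.*

| | I | II | III | IV | V | VI | sum |
|---|---|---|---|---|---|---|---|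
| $i_1$ | $-1145$ | $750$ | $1044$ | $450$ | $750$ | $0$ | $1849$ |
| $i_2$ | $-355$ | $1125$ | $868$ | $600$ | $-625$ | $-1875$ | $-262$ |

**Step 30. The power $(-4)^{785}$ modulo $5^7=78125$.** *It is the last ingredient of (14).* Expand $(1-5)^{785}=\sum_k\binom{785}k(-5)^k$. We have
$$\tbinom{785}2=307720,\quad\tbinom{785}3=80314920\equiv545\ (625),\quad\tbinom{785}4=15701566860\equiv110\ (125),$$
$$\tbinom{785}5=3140313372\cdot781\equiv22\cdot6\equiv7\ (25),\qquad\tbinom{785}6=130\tbinom{785}5\equiv0\ (5),$$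
where the number in parentheses is the modulus. So modulo $78125$ the terms $k=0,\dots,6$ are
$$1,\quad-3925,\quad36750,\quad10000,\quad68750,\quad-21875,\quad0,$$
and those with $k\ge7$ vanish. The sum is $89701\equiv11576$. Hence
$$1-(-4)^{785}\equiv-11575=-25\cdot463\pmod{5^7},\qquad(-4)^{785}\equiv11576\equiv-924\pmod{3125}.$$

**Step 31. Conclusion.** *We put everything into (14).* The bracket in (14) is $25\,\Omega$ modulo $5^7$, with
$$\Omega\equiv-\tfrac{16\cdot463}3+i_1-(-924)\,i_2\equiv2739+1849-(-924)(-262)\equiv2739+1849-1463=3125\equiv0\pmod{5^5}.$$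
Here $-\frac{7408}3\equiv2739$ because $3\cdot2739+7408=15625=5^6$, and $924\cdot262=242088=1463+77\cdot3125$. So the bracket vanishes modulo $5^7$, and $G(785)\equiv0\pmod{5^9}$.

By Theorem A, $3+v(785-\alpha^*)=v(G(785))\ge9$, so $\alpha^*\equiv785\pmod{5^6}$. Since $v(p_{785})\ge784$, (11) gives $5^9\mid L_{785}$. Also $4\cdot3910=15640=15+5^6$, so $\frac{15}4\equiv3910\pmod{5^6}$. Finally $785-\frac{15}4=\frac{5^5}4$, so (1) predicts $\xi_5(L_{785})=5+3=8$, which contradicts $5^9\mid L_{785}$. The statement (1) is disproved. $\square$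

## The residue classes 785 and 3910 modulo 15625: proof of Theorem C

**Step 32. Even $n$ and $n=5$.** *We dispose of the cases that need no comparison of constants.* For even $n\ge4$ formula (1) is part of Theorem A. For $n=5$ we saw $v(L_5)=4=3+v(5-\frac{15}4)$, so (1) holds, and $5\not\equiv785,3910\pmod{15625}$. (Theorem A alone does not give this case, because $n-1=4$ there.)

**Step 33. Odd $n\ge7$.** *We compare $v(n-\alpha^*)$ with $v(n-\frac{15}4)$.* Since $v(785-\frac{15}4)=5$ and $v(785-\alpha^*)\ge6$, we have $v(\alpha^*-\frac{15}4)=5$.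

*Case $v(n-\alpha^*)\le4$.* Then $v(n-\frac{15}4)=v(n-\alpha^*)$. Moreover $3+v(n-\alpha^*)<n-1$. Indeed, for $n=7,9$ the left side is $3$, since $5\mid\alpha^*$ and $5\nmid n$. For $n\ge11$ it is at most $7<10$. So Theorem A gives $v(L_n)=3+v(n-\frac{15}4)$ and (1) holds. Here $n\not\equiv785,3910\pmod{15625}$, because both of these are congruent to $\alpha^*$ modulo $5^5$.

*Case $v(n-\alpha^*)=5$.* Then $n\equiv785\pmod{3125}$, so $n\ge785$, and $3+5<n-1$ gives $v(L_n)=8$. Here $v(n-\frac{15}4)\ge5$. If equality holds, (1) predicts $8$ and is true. Otherwise $n\equiv\frac{15}4\equiv3910\pmod{5^6}$, and (1) predicts at least $9$ and fails. Every odd $n\equiv3910\pmod{15625}$ falls in this case, since $3910-785=3125$ and $\alpha^*\equiv785\pmod{5^6}$ give $v(n-\alpha^*)=5$.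

*Case $v(n-\alpha^*)\ge6$.* This means $n\equiv785\pmod{5^6}$, so $n\ge785$. Then $v(n-\frac{15}4)=5$ and (1) predicts $8$. But by (11) and Theorem A,
$$v(L_n)\ge\min\big(3+v(n-\alpha^*),\,n-1\big)\ge9,$$
so (1) fails.

Thus among odd $n\ge4$ formula (1) fails exactly for $n\equiv785$ or $n\equiv3910\pmod{15625}$, for example at $n=785$ and at $n=3910+15625=19535$. $\square$
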